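\title{Mixed linear layouts of $K_{n,n}$ with fewer than $n/2$ pages}

\begin{abstract}
The queue number of the complete bipartite graph $K_{n,n}$ is $\lceil n/2\rceil$. Alam, Bekos, Gronemann, Kaufmann and Pupyrev conjectured that no page is saved when each page may be either a stack or a queue. We disprove this: $K_{71,71}$ has a mixed layout with $35$ pages, the conjectured equality fails for every $n\ge 151$, and the mixed page number of $K_{n,n}$ is at most $0.4912\,n+O(1)$. The tool is an exact criterion for covering an $a\times b$ grid by $q$ increasing and $s$ decreasing chains. It also shows that exactly $\lceil 2n/3\rceil$ mixed pages are needed when one color class precedes the other.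
\end{abstract}

\section{Introduction}

A \emph{linear layout} of a graph $G$ consists of a total order $\prec$ of $V(G)$ and a partition of $E(G)$ into sets called \emph{pages}. Let $uv$ and $u'v'$ be edges with no common endpoint, written so that $u\prec v$ and $u'\prec v'$. They \emph{cross} if $u\prec u'\prec v\prec v'$ or $u'\prec u\prec v'\prec v$, and they \emph{nest} if $u\prec u'\prec v'\prec v$ or $u'\prec u\prec v\prec v'$. A page is a \emph{stack} if no two of its edges cross, and a \emph{queue} if no two of its edges nest. The names come from scanning the vertices from left to right, opening each edge at its left endpoint and closing it at its right endpoint: without crossings the edge opened last can be closed first, and without nestings the edge opened first can be closed first.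

The \emph{queue number} of $G$ is the least number of pages in a linear layout all of whose pages are queues. The \emph{mixed page number} of $G$ is the least number of pages in a linear layout each of whose pages is a stack or a queue, the type being chosen freely for each page. The mixed page number is at most the queue number, and the difference measures what is gained by having both kinds of pages. We write $\mu(n)$ for the mixed page number of $K_{n,n}$, and $A$, $B$ for the two color classes.

There is a simple layout of $K_{n,n}$ with $\lceil n/2\rceil$ queues. Split $A$ into two parts $A'$ and $A''$ with at most $\lceil n/2\rceil$ vertices each, use the order $A'\prec B\prec A''$, and let the $i$-th page consist of all edges at the $i$-th vertex $a'$ of $A'$ and all edges at the $i$-th vertex $a''$ of $A''$. Two disjoint edges of this page have the form $a'b$ and $b'a''$ with $a'\prec b'$ and $b\prec a''$, so they do not nest. It is known that this is optimal: the queue number of $K_{n,n}$ is $\lceil n/2\rceil$. (In \cite{ABGKP} this value is written as $\lfloor n/2\rfloor$; the two expressions agree for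 even $n$, and $\lceil n/2\rceil$ is the correct value in general.) It is also known that $\mu(n)\ge\lceil n/3\rceil$. We use these two facts only for orientation, not in the proofs.

Alam, Bekos, Gronemann, Kaufmann and Pupyrev \cite{ABGKP} could not give an upper bound on $\mu(n)$ better than the queue number, and conjectured that this bound is tight:
\begin{equation}\label{eq:conj}
\mu(n)=\lceil n/2\rceil\qquad\text{for every positive integer } n .
\end{equation}
The guess is a natural one. For $n=1,2,4$ the bounds $\lceil n/3\rceil$ and $\lceil n/2\rceil$ coincide. Moreover, as we shall see in Section~\ref{sec:layout}, a natural way to bring stacks into play uses $n/2$ pages at best, with equality for one choice of its parameters. Nevertheless \eqref{eq:conj} is false, and it fails by a linear amount.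

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] $\mu(71)\le 35<36=\lceil 71/2\rceil$.
\item[(b)] $\mu(n)\le\lceil n/2\rceil-1$ for every $n\ge151$.
\item[(c)] $\mu(n)\le 24800\,\lceil n/50489\rceil<0.4912\,n+24800$ for all $n$. Hence $\limsup_{n\to\infty}\mu(n)/n\le 0.4912<\tfrac12$.
\end{enumerate}
\end{theorem}

Together with the known lower bound this gives $\lceil n/3\rceil\le\mu(n)\le 0.4912\,n+O(1)$. We do not determine $\mu(n)$ or its asymptotics.

The layouts behind Theorem~\ref{thm:main} cut the vertex order into six blocks that belong alternately to $A$ and $B$. Most edges are covered by stars. What remains are two complete bipartite graphs, each between a block and a later block, and for such a pair of blocks the problem is a covering problem in a grid that can be solved exactly. Write $[a]=\{1,\dots,a\}$ and call the elements of $[a]\times[b]$ \emph{cells}. An \emph{increasing chain} is a set of cells any two of which satisfy, in some order, $x\le x'$ and $y\le y'$. A \emph{decreasing chain} is a set of cells any two of which satisfy, in some order, $x\le x'$ and $y\ge y'$. Chains may be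 empty.

\begin{theorem}\label{thm:grid}
Let $a,b,q,s\ge0$ be integers. The grid $[a]\times[b]$ is a union of $q$ increasing and $s$ decreasing chains if and only if
\begin{equation}\label{eq:crit}
a\le q+s,\qquad\text{or}\qquad b\le q+s,\qquad\text{or}\qquad (a-q-s)(b-q-s)\le qs .
\end{equation}
Consequently, the minimum number of mixed pages of $K_{n,n}$ over layouts in which one color class entirely precedes the other is exactly $\lceil 2n/3\rceil$.
\end{theorem}

For a square grid the criterion says that the side can be as large as $q+s+\sqrt{qs}$. The term $\sqrt{qs}$ is the source of the gain in Theorem~\ref{thm:main}: adding $q$ increasing chains to $s$ decreasing ones, with $q$ much smaller than $s$, enlarges the side by much more than $q$.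

Theorem~\ref{thm:main} uses only the ``if'' part of Theorem~\ref{thm:grid}, which is proved in Section~\ref{sec:cover}. Sections~\ref{sec:layout} and~\ref{sec:param} construct the layout and choose its parameters, and Section~\ref{sec:converse} proves the rest of Theorem~\ref{thm:grid}.

\section{Pages and monotone chains}\label{sec:chains}

Once the vertex order is fixed, we write every edge as the pair (left endpoint, right endpoint). All pages in this paper are obtained from the following two sufficient conditions.

\begin{lemma}\label{lem:QS}
Let $F$ be a set of edges.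
\begin{enumerate}
\item[(Q)] If any two edges $(u,v),(u',v')$ of $F$ satisfy, in some order, $u\preceq u'$ and $v\preceq v'$, then $F$ is a queue.
\item[(S)] If any two edges $(u,v),(u',v')$ of $F$ satisfy, in some order, $u\preceq u'$ and $v'\preceq v$, then $F$ is a stack.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $u\preceq u'$. If the two edges nest, then $u\prec u'\prec v'\prec v$, which is excluded by $v\preceq v'$. If they cross, then $u\prec u'\prec v\prec v'$, which is excluded by $v'\preceq v$.
\end{proof}

A subset of a stack is a stack and a subset of a queue is a queue. So it suffices to \emph{cover} the edges by stacks and queues; an edge covered several times is kept in one page only. For the same reason $\mu$ is nondecreasing, as $K_{n,n}\subseteq K_{n+1,n+1}$.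

Suppose that $X\prec Y$ are disjoint vertex sets with $|X|=a$ and $|Y|=b$, and that all edges between $X$ and $Y$ are present. Identify the edge from the $x$-th vertex of $X$ to the $y$-th vertex of $Y$ with the cell $(x,y)\in[a]\times[b]$. Two edges $(x,y),(x',y')$ with $x<x'$ and $y\ne y'$ nest if $y>y'$ and cross if $y<y'$. Two cells fail to form an increasing chain exactly when, in some order, $x<x'$ and $y>y'$; likewise for decreasing chains. Therefore
\begin{equation}\label{eq:dict}
\text{queues between } X \text{ and } Y=\text{increasing chains},\qquad \text{stacks}=\text{decreasing chains}.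
\end{equation}

We call $[a]\times[b]$ \emph{$(q,s)$-coverable} if it is a union of $q$ increasing and $s$ decreasing chains. The transposition $(x,y)\mapsto(y,x)$ preserves both kinds of chains, so $[a]\times[b]$ is $(q,s)$-coverable if and only if $[b]\times[a]$ is. The reflection $(x,y)\mapsto(x,b+1-y)$ exchanges the two kinds, so $[a]\times[b]$ is $(q,s)$-coverable if and only if it is $(s,q)$-coverable. \emph{Column} $x$ is the set of cells with first coordinate $x$, and \emph{row} $y$ is the set of cells with second coordinate $y$. A subset of a single row or column is a chain of both kinds. For integers $c,d$ we write $[c,d]=\{c,c+1,\dots,d\}$.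

\begin{example}\label{ex:three}
The diagonal cells $(1,1),(2,2),(3,3)$ lie in different decreasing chains, and the cells $(1,3),(2,2),(3,1)$ lie in different increasing chains. So $[3]\times[3]$ needs three chains if all have the same kind. One chain of each kind suffices:
\[
\begin{array}{c|ccc}
y=3&D&I&I\\
y=2&D&D&D\\
y=1&I&I&D\\ \hline
&x=1&x=2&x=3
\end{array}
\qquad
\begin{array}{l}
I:\ (1,1),(2,1),(2,3),(3,3),\\[2pt]
D:\ (1,3),(1,2),(2,2),(3,2),(3,1).
\end{array}
\]
Here \eqref{eq:crit} holds with equality: $(3-2)(3-2)=1\cdot1$. Adding $(2,2)$ to $I$ gives two staircase paths of $5$ cells that cross in one cell, and $5+5-1=9$.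
\end{example}

To recognize unions of chains we do not have to exhibit the chains. A \emph{strictly increasing sequence} is a sequence of cells in which $x$ and $y$ both strictly increase, and a \emph{strictly decreasing sequence} is one in which $x$ strictly increases and $y$ strictly decreases. The next lemma is Dilworth's theorem (the least number of chains covering a finite partially ordered set equals the largest size of an antichain) for the product order on cells, where it has a short direct proof.

\begin{lemma}\label{lem:dilworth}
A set $X$ of cells is a union of $q$ increasing chains if and only if it contains no strictly decreasing sequence of length $q+1$. It is a union of $s$ decreasing chains if and only if it contains no strictly increasing sequence of length $s+1$.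
\end{lemma}

\begin{proof}
By reflection it suffices to prove the first statement. No increasing chain contains two cells of a strictly decreasing sequence, which gives ``only if''. Conversely, for $c\in X$ let $\ell(c)\in[q]$ be the largest length of a strictly decreasing sequence in $X$ that ends at $c$. If $c,c'\in X$ form a strictly decreasing sequence in this order, then $\ell(c')>\ell(c)$. Hence for each $i\in[q]$ the cells with $\ell(c)=i$ form an increasing chain.
\end{proof}

\section{Covering a grid}\label{sec:cover}

\begin{lemma}\label{lem:cover}
If \eqref{eq:crit} holds, then $[a]\times[b]$ is $(q,s)$-coverable.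
\end{lemma}

With $q+s$ chains one can always cover $q+s$ columns or $q+s$ rows, so the relevant quantities are the excesses $\alpha=a-q-s$ and $\beta=b-q-s$, and the condition is $qs-\alpha\beta\ge0$. An induction must not lose anything in this inequality, since it can be tight. The substitution
\[
(\alpha,\beta;q,s)\ \longmapsto\ (\alpha,\ \beta-q;\ q,\ s-\alpha)
\]
loses nothing, because $q(s-\alpha)-\alpha(\beta-q)=qs-\alpha\beta$. It asks us to pass to a smaller grid in which all $q$ increasing chains but only $s-\alpha$ decreasing chains are used; this grid has $q+(s-\alpha)+\alpha=a-\alpha$ columns and $q+(s-\alpha)+(\beta-q)=b-q-\alpha$ rows. We place it in the upper right corner (Figure~\ref{fig:regions}). The picture to have in mind for the rest is an enlarged Example~\ref{ex:three}: the $\alpha$ spare decreasing chains come down $\alpha$ columns on the left and turn right along $\alpha$ rows, all $s$ decreasing chains leave through $s$ columns at the lower right, and the $q$ increasing chains begin along the $q$ bottom rows. Lemma~\ref{lem:dilworth} spares us from routing the chains explicitly.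

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!30] (0,0) rectangle (2.8,1.6);
\fill[gray!12] (1.2,2.8) rectangle (5.2,5);
\draw[thick] (0,0) rectangle (5.2,5);
\draw[thick] (0,1.6)--(2.8,1.6) (0,2.8)--(5.2,2.8) (2.8,0)--(2.8,2.8) (1.2,2.8)--(1.2,5);
\draw[dashed] (1.2,0)--(1.2,2.8) (2.8,2.8)--(2.8,5);
\node at (2,0.8) {$R$};
\node at (2,2.2) {$M$};
\node at (0.6,3.9) {$L$};
\node at (4,1.4) {$N$};
\node at (4,3.9) {$T_1\cup S_1$};
\draw[<->] (0,-0.3)--node[below]{$\alpha$}(1.2,-0.3);
\draw[<->] (1.2,-0.3)--node[below]{$q$}(2.8,-0.3);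
\draw[<->] (2.8,-0.3)--node[below]{$s$}(5.2,-0.3);
\draw[<->] (-0.3,0)--node[left]{$q$}(-0.3,1.6);
\draw[<->] (-0.3,1.6)--node[left]{$\alpha$}(-0.3,2.8);
\draw[<->] (-0.3,2.8)--node[left]{$b-q-\alpha$}(-0.3,5);
\end{tikzpicture}
\caption{The induction step for covering an $a\times b$ grid by $q$ increasing and $s$ decreasing chains, where $\alpha=a-q-s$. The lightly shaded rectangle is split by induction into $T_1$ ($q$ increasing chains) and $S_1$ ($s-\alpha$ decreasing chains). The set $R\cup T_1$ is covered by $q$ increasing chains and the set $L\cup M\cup N\cup S_1$ by $s$ decreasing chains.}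
\label{fig:regions}
\end{figure}

\begin{proof}[Proof of Lemma~\ref{lem:cover}]
We use induction on $q+s$. If $a\le q+s$ or $b\le q+s$, take the columns or the rows as chains. Otherwise $\alpha=a-q-s\ge1$, $\beta=b-q-s\ge1$ and $\alpha\beta\le qs$; in particular $q,s\ge1$.

We may assume $\alpha\le s$. Indeed, if $\alpha>s$, then $\alpha\beta\le qs<q\alpha$, so $\beta<q$. Transposing and reflecting replaces $(\alpha,\beta;q,s)$ by $(\beta,\alpha;s,q)$ and keeps $q+s$, and the required inequality for the new data is $\beta\le q$.

Put $s_0=s-\alpha$, $a_0=a-\alpha$ and $b_0=b-q-\alpha=s_0+\beta$. The assumption $\alpha\le s$ gives $s_0\ge0$ and $b_0\ge1$. Moreover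
\[
(a_0-q-s_0)(b_0-q-s_0)=\alpha(\beta-q)\le qs-\alpha q=qs_0 ,
\]
and $q+s_0<q+s$. By induction $[a_0]\times[b_0]$ is $(q,s_0)$-coverable. Translating by $(\alpha,q+\alpha)$, we write $[\alpha+1,a]\times[q+\alpha+1,b]=T_1\cup S_1$, where $T_1$ is a union of $q$ increasing chains and $S_1$ is a union of $s_0$ decreasing chains. The remaining cells are partitioned into
\[
\begin{array}{ll}
R=[1,q+\alpha]\times[1,q], & M=[1,q+\alpha]\times[q+1,q+\alpha],\\[2pt]
L=[1,\alpha]\times[q+\alpha+1,b], & N=[q+\alpha+1,a]\times[1,q+\alpha].
\end{array}
\]
Let $T=R\cup T_1$ and $S=L\cup M\cup N\cup S_1$. By Lemma~\ref{lem:dilworth} it suffices to prove the two claims below.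

\emph{Every strictly decreasing sequence in $T$ has at most $q$ cells.} This holds inside $R$, which has $q$ rows, and inside $T_1$ by Lemma~\ref{lem:dilworth}. Suppose the sequence meets both. Cells of $T_1$ have larger $y$ than cells of $R$, so the sequence starts in $T_1$, with $x\ge\alpha+1$, and ends in $R$, with $x\le q+\alpha$. Its $x$-coordinates are distinct elements of $[\alpha+1,q+\alpha]$, so there are at most $q$.

\emph{Every strictly increasing sequence in $S$ has at most $s$ cells.} The sequence has at most $s_0=s-\alpha$ cells in $S_1$, so we are done whenever it has at most $\alpha$ cells in $L\cup M\cup N$. We distinguish four cases.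
\begin{itemize}
\item \emph{It meets $L$.} A cell of $L$ has smaller $x$ and larger $y$ than any cell of $N$, so the sequence avoids $N$. Its cells in $M$ have smaller $y$ than its cells in $L$, so they come earlier and also have $x\le\alpha$. Hence at most $\alpha$ cells lie in $L\cup M\cup N$.
\item \emph{It avoids $L$ and $N$.} At most $\alpha$ cells lie in $M$, which has $\alpha$ rows.
\item \emph{It avoids $L$ and meets $M$ and $N$.} Its cells in $N$ have larger $x$ than its cells in $M$, so they come later and have $y\ge q+1$. All cells in $M\cup N$ thus have $y\in[q+1,q+\alpha]$, and there are at most $\alpha$ of them.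
\item \emph{It avoids $L$ and $M$ and meets $N$.} Its cells in $S_1$ have larger $y$ than its cells in $N$, so they come later and have $x\ge q+\alpha+1$. The whole sequence lies in the last $a-q-\alpha=s$ columns. \qedhere
\end{itemize}
\end{proof}

For $a=b=3$ and $q=s=1$ we have $\alpha=1$, $s_0=0$, $T_1=\{(2,3),(3,3)\}$, and the proof returns the cover of Example~\ref{ex:three}.

\section{The six-block layout}\label{sec:layout}

By \eqref{eq:dict} and Theorem~\ref{thm:grid}, mixing stacks and queues helps a great deal when $A\prec B$: it lowers the number of pages from $n$ (the diagonal cells need different stacks, the antidiagonal cells different queues) to $\lceil 2n/3\rceil$. This is still worse than the $\lceil n/2\rceil$ queues of the order $A'\prec B\prec A''$, in which each queue carries two stars. We want both advantages at once.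

\subsection*{Four blocks} Take consecutive blocks $Z_2\prec Z_3\prec Z_4\prec Z_5$ of sizes $p,m,m,p$, numbered so as to leave room for two more, with $A=Z_3\cup Z_5$ and $B=Z_2\cup Z_4$. For blocks of different colors let $Z_iZ_j$ be the set of edges between them. Use $p$ queues, each consisting of a star from a vertex of $Z_2$ to $Z_3$, an increasing chain of $Z_3Z_4$, and a star from $Z_4$ to a vertex of $Z_5$. These cover $Z_2Z_3$ and $Z_4Z_5$. An edge of $Z_2Z_5$ nests with every edge of $Z_3Z_4$, so we put $Z_2Z_5$ into $s$ stacks, each of which can also hold a decreasing chain of $Z_3Z_4$.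

\begin{example}\label{ex:four}
Let $p=s=1$, $m=3$, with order $b_0\prec a_1\prec a_2\prec a_3\prec b_1\prec b_2\prec b_3\prec a_4$. Using Example~\ref{ex:three} for the edges $a_xb_y$ with $x,y\in[3]$, we cover the $16$ edges of $K_{4,4}$ by
\[
\begin{array}{ll}
\text{the queue} & b_0a_1,\ b_0a_2,\ b_0a_3;\ \ a_1b_1,\ a_2b_1,\ a_2b_3,\ a_3b_3;\ \ b_1a_4,\ b_2a_4,\ b_3a_4,\\[2pt]
\text{the stack} & b_0a_4;\ \ a_1b_3,\ a_1b_2,\ a_2b_2,\ a_3b_2,\ a_3b_1 .
\end{array}
\]
Along both lists the left endpoints move weakly to the right; the right endpoints move weakly to the right in the first list and weakly to the left in the second. So Lemma~\ref{lem:QS} applies.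
\end{example}

This scheme needs $[p]\times[p]$ to be $(0,s)$-coverable, which means $p\le s$, and $[m]\times[m]$ to be $(p,s)$-coverable, which by Theorem~\ref{thm:grid} means $m\le p+s+\sqrt{ps}$. Hence $n=p+m\le 2p+s+\sqrt{ps}\le 2(p+s)$: the scheme never uses fewer than $n/2$ pages, and it uses exactly $n/2$ for $p=s$, $m=3s$. The last inequality would be reversed for $p>s$. So the bottleneck is the constraint $p\le s$, which arises because only stacks are available for $Z_2Z_5$.

\subsection*{Six blocks} To relax the constraint we add $r$ new queues that carry increasing chains of $Z_2Z_5$; then $p$ may be as large as $r+s+\sqrt{rs}$. To make the new queues pay for part of their cost, we let each of them also carry the stars of two new vertices, one of each color, placed in new outer blocks $Z_1$ and $Z_6$. The edges between the new vertices nest with all edges among the four inner blocks, and they go into the stacks. Figure~\ref{fig:layout} shows the three types of pages.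

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \a/\b/\c/\d in {0/0.6/0.6/1.6, 0/3.1/0.6/4.6, 0/5.6/0.6/6.2, 0.6/1.6/1.6/3.1, 0.6/4.6/1.6/5.6, 1.6/3.1/3.1/4.6, 1.6/5.6/3.1/6.2, 3.1/4.6/4.6/5.6, 4.6/5.6/5.6/6.2}
  \filldraw[fill=gray!15,draw=gray] (\a,\b) rectangle (\c,\d);
\foreach \x/\i in {0.3/1,1.1/2,2.35/3,3.85/4,5.1/5} \node at (\x,0.25) {$Z_{\i}$};
\foreach \y/\i in {1.1/2,2.35/3,3.85/4,5.1/5,5.9/6} \node at (-0.4,\y) {$Z_{\i}$};
\draw[very thick] (1.1,1.6)--(1.1,3.1) (1.7,3.3)--(2.3,3.3)--(2.3,4.3)--(3,4.3) (3.1,5.1)--(4.6,5.1);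
\draw[very thick,dashed] (0.3,0.6)--(0.3,1.6) (0.3,3.1)--(0.3,4.6) (0.7,4.75)--(1.1,4.75)--(1.1,5.4)--(1.5,5.4) (1.6,5.9)--(3.1,5.9) (4.6,5.9)--(5.6,5.9);
\draw[very thick,dotted] (0.3,6.2)--(0.3,5.6) (0.8,5.5)--(0.8,5.1)--(1.4,5.1)--(1.4,4.7) (1.85,4.5)--(1.85,3.8)--(2.8,3.8)--(2.8,3.2);
\end{tikzpicture}
\caption{The six-block layout of $K_{n,n}$, with vertex order $Z_1\prec\dots\prec Z_6$ and color classes $Z_1\cup Z_3\cup Z_5$ and $Z_2\cup Z_4\cup Z_6$. Each edge is plotted with its left endpoint as horizontal and its right endpoint as vertical coordinate, so the edges fill the nine shaded rectangles. Solid: an inner queue. Dashed: an outer queue. Dotted: a stack. Queues run up and to the right, stacks down and to the right; a full row or column of a rectangle is a star.}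
\label{fig:layout}
\end{figure}

\begin{proposition}\label{prop:layout}
Let $r,s,p,m\ge0$ be integers with $r\le s$. Suppose that $[p]\times[p]$ is $(r,s)$-coverable and $[m]\times[m]$ is $(p,s)$-coverable. Then $K_{n,n}$ with $n=r+p+m$ has a layout with $p+r$ queues and $s$ stacks.
\end{proposition}

\begin{proof}
Take consecutive blocks $Z_1\prec Z_2\prec\dots\prec Z_6$ with
\[
|Z_1|=|Z_6|=r,\qquad |Z_2|=|Z_5|=p,\qquad |Z_3|=|Z_4|=m,
\]
and let $A=Z_1\cup Z_3\cup Z_5$ and $B=Z_2\cup Z_4\cup Z_6$. Both classes have $n$ vertices, and the edge set is the union of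
\[
Z_1Z_2,\ Z_1Z_4,\ Z_1Z_6,\ Z_2Z_3,\ Z_2Z_5,\ Z_3Z_4,\ Z_3Z_6,\ Z_4Z_5,\ Z_5Z_6 .
\]
Let $z^i_k$ be the $k$-th vertex of $Z_i$. Identify $Z_2Z_5$ with $[p]\times[p]$ and $Z_3Z_4$ with $[m]\times[m]$ as in Section~\ref{sec:chains}. Cover $Z_2Z_5$ by increasing chains $I_1,\dots,I_r$ and decreasing chains $D_1,\dots,D_s$, and cover $Z_3Z_4$ by increasing chains $I'_1,\dots,I'_p$ and decreasing chains $D'_1,\dots,D'_s$.

Each page is a union of pieces, listed below together with the sets that contain their left and right endpoints.
\[
\begin{array}{l|ccccc}
\text{inner queue } i\in[p] & \{z^2_i\}\times Z_3 & I'_i & Z_4\times\{z^5_i\} & & \\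
\text{left endpoints in} & \{z^2_i\} & Z_3 & Z_4 & & \\
\text{right endpoints in} & Z_3 & Z_4 & \{z^5_i\} & & \\ \hline
\text{outer queue } k\in[r] & \{z^1_k\}\times Z_2 & \{z^1_k\}\times Z_4 & I_k & Z_3\times\{z^6_k\} & Z_5\times\{z^6_k\}\\
\text{left endpoints in} & \{z^1_k\} & \{z^1_k\} & Z_2 & Z_3 & Z_5\\
\text{right endpoints in} & Z_2 & Z_4 & Z_5 & \{z^6_k\} & \{z^6_k\}\\ \hline
\text{stack } j\in[s] & \{z^1_j\}\times Z_6 & D_j & D'_j & & \\
\text{left endpoints in} & \{z^1_j\} & Z_2 & Z_3 & & \\
\text{right endpoints in} & Z_6 & Z_5 & Z_4 & &
\end{array}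
\]
The first piece of stack $j$ is present only for $j\le r$.

Two edges in the same piece of a queue satisfy condition (Q) of Lemma~\ref{lem:QS}, because the piece is an increasing chain or a star whose edges share the left or the right endpoint. If $(u,v)$ lies in an earlier piece than $(u',v')$, the table shows $u\preceq u'$ and $v\preceq v'$. So the inner and outer queues are queues. In a stack each piece is a star or a decreasing chain, and if $(u,v)$ lies in an earlier piece than $(u',v')$, then $u\prec u'$ and $v'\prec v$. So condition (S) holds.

All edges are covered. The stars in the inner queues cover $Z_2Z_3$ and $Z_4Z_5$, as there is one inner queue for each of the $p$ vertices of $Z_2$ and of $Z_5$. The stars in the outer queues cover $Z_1Z_2$, $Z_1Z_4$, $Z_3Z_6$ and $Z_5Z_6$, as $|Z_1|=|Z_6|=r$. The stars in the stacks cover $Z_1Z_6$, as $r\le s$. Finally $Z_2Z_5$ is covered by the chains $I_k$, $D_j$, and $Z_3Z_4$ by the chains $I'_i$, $D'_j$.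
\end{proof}

The hypothesis $r\le s$ is used only for $Z_1Z_6$. It cannot be dropped as long as these edges are put into stacks, since the $r$ edges $z^1_kz^6_k$ cross pairwise. Combining Proposition~\ref{prop:layout} with Lemma~\ref{lem:cover} gives the form that we apply.

\begin{corollary}\label{cor:param}
If $r,s,p,m\ge0$ are integers with
\[
r\le s,\qquad (p-r-s)^2\le rs,\qquad (m-p-s)^2\le ps,
\]
then $\mu(r+p+m)\le p+r+s$.
\end{corollary}

\section{Choice of the block sizes}\label{sec:param}

Let $n=r+p+m$ and $P=p+r+s$ in Corollary~\ref{cor:param}. Then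
\begin{equation}\label{eq:gain}
n-2P=(m-p-s)-(r+s),
\end{equation}
and $m-p-s$ can be any integer of absolute value at most $\sqrt{ps}$. So we can reach $n=2P+g$, for a given $g\ge 1$, as soon as
\[
(r+s+g)^2\le ps\qquad\text{for some } p \text{ with } (p-r-s)^2\le rs .
\]
Taking $p$ close to $r+s+\sqrt{rs}$, we compare $s^2+2(r+g)s+(r+g)^2$ on the left with about $s^2+rs+s\sqrt{rs}$ on the right. For fixed $r\ge1$ and $g$ the term $s\sqrt{rs}$ wins when $s$ is large. Part (a) of Theorem~\ref{thm:main} uses $r=2$, $g=1$; part (b) uses $r=2$, $g=2$; part (c) takes $r$ proportional to $s$.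

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(a) Take $r=2$, $s=13$, $p=20$, $m=49$. Then $(p-r-s)^2=25\le26=rs$ and $(m-p-s)^2=256\le260=ps$. Here $n=2+20+49=71$, and the number of pages is $20+2+13=35$.

(b) We claim that $\mu(2P+2)\le P$ for every integer $P\ge75$. Take $r=2$. Since $P=p+s+2$, the parity of $p-s$ is dictated by that of $P$.

If $P$ is odd, let $s=(P-11)/2\ge32$, $p=s+9$, $m=3s+13$. Then $(p-r-s)^2=49\le2s=rs$, and
$(m-p-s)^2=(s+4)^2=s^2+8s+16\le s^2+9s=ps$. The number of pages is $p+r+s=2s+11=P$, and $r+p+m=4s+24=2P+2$.

If $P$ is even, then $P\ge76$; let $s=(P-12)/2\ge32$, $p=s+10$, $m=3s+14$. Then $(p-r-s)^2=64\le2s=rs$, and $(m-p-s)^2=(s+4)^2\le s^2+10s=ps$. The number of pages is $2s+12=P$, and $r+p+m=4s+26=2P+2$.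

This proves the claim. For $n\ge151$ put $P=\lceil n/2\rceil-1$. Then $P\ge75$ and $n\le2P+2$, so $\mu(n)\le\mu(2P+2)\le P$.

(c) For an integer $t\ge1$ take $r=900t$, $s=10000t$, $p=13900t$, $m=35689t$. Then $(p-r-s)^2=(3000t)^2=rs$ and
\[
(m-p-s)^2=(11789t)^2=138980521\,t^2\le139000000\,t^2=ps .
\]
Hence $\mu(50489t)\le24800t$. For $t=\lceil n/50489\rceil$ monotonicity gives $\mu(n)\le24800\lceil n/50489\rceil$. Since $\lceil n/50489\rceil<n/50489+1$ and $0.4912\cdot50489=24800.19\ldots>24800$, this is less than $0.4912\,n+24800$.
\end{proof}

For even $n\ge152$ part (b) gives $\mu(n)<n/2=\lfloor n/2\rfloor$, so the conjecture also fails if its right-hand side is read as $\lfloor n/2\rfloor$.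

\begin{remark}\label{rem:asym}
Fix a real $\lambda\in[0,1]$. For each integer $s\ge1$ put $r=\lfloor\lambda^2s\rfloor$, $p=r+s+\lfloor\sqrt{rs}\rfloor$, $m=p+s+\lfloor\sqrt{ps}\rfloor$, and let $n_s=r+p+m$ and $P_s=p+r+s$. As $s\to\infty$ we have $p/s\to1+\lambda+\lambda^2$, and so $P_s/s\to2+\lambda+2\lambda^2$ and $n_s/s\to3+2\lambda+3\lambda^2+\sqrt{1+\lambda+\lambda^2}$. For large $n$ take the least $s$ with $n_s\ge n$. Then $\mu(n)/n\le P_s/n_{s-1}$ by Corollary~\ref{cor:param}, and therefore
\[
\limsup_{n\to\infty}\frac{\mu(n)}{n}\le\frac{2+\lambda+2\lambda^2}{3+2\lambda+3\lambda^2+\sqrt{1+\lambda+\lambda^2}} .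
\]
At $\lambda=0$ this is the four-block value $\frac12$. For small $\lambda$ it equals $\frac{2+\lambda}{4+5\lambda/2}+O(\lambda^2)=\frac12-\frac{\lambda}{16}+O(\lambda^2)$: the outer blocks have size of order $\lambda^2s$ and produce a gain of order $\lambda s$. Part (c) is the case $\lambda=3/10$, with $m$ rounded down slightly so that all parameters are multiples of $t$.
\end{remark}

\section{Optimality of the grid criterion}\label{sec:converse}

It remains to show that \eqref{eq:crit} is necessary. The count $5+5-1=9$ in Example~\ref{ex:three} indicates the argument: bound the number of cells that chains of one kind can cover together, and subtract the cells in which chains of different kinds must meet. The difficulty is that the given chains may overlap and have gaps, and chains with gaps need not meet, as $I$ and $D$ in Example~\ref{ex:three} show. We therefore first replace the increasing chains by disjoint gapless paths with known endpoints.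

An \emph{up-path} is the set of cells of a lattice path with steps $(1,0)$ and $(0,1)$, and a \emph{down-path} is the set of cells of a lattice path with steps $(1,0)$ and $(0,-1)$.

\begin{lemma}\label{lem:paths}
Let $a,b\ge q$, and let $T\subseteq[a]\times[b]$ be a union of $q$ increasing chains. Then $T\subseteq\gamma_1\cup\dots\cup\gamma_q$, where the $\gamma_i$ are pairwise disjoint and $\gamma_i$ is an up-path from $(1,i)$ to $(a+1-i,b)$.
\end{lemma}

\begin{proof}
The paths will be boundaries of the level sets of a function similar to $\ell$ in Lemma~\ref{lem:dilworth}. To force the endpoints we first fill in two corners of the grid. Let $T'$ consist of $T$, all cells with $x+y\le q+1$, and all cells with $(a+1-x)+(b+1-y)\le q+1$.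

\emph{Strictly decreasing sequences in $T'$ have at most $q$ cells.} If such a sequence contains a cell $(x,y)$ with $x+y\le q+1$, then at most $x-1$ cells precede it and at most $y-1$ follow it, for a total of at most $x+y-1\le q$. If it contains a cell $(x,y)$ of the other corner, then at most $b-y$ cells precede it and at most $a-x$ follow it, for a total of at most $(a+1-x)+(b+1-y)-1\le q$. Otherwise the sequence lies in $T$, and Lemma~\ref{lem:dilworth} applies.

\emph{The function $h$.} For $1\le u\le a+1$ and $0\le v\le b$ let $h(u,v)$ be the largest length of a strictly decreasing sequence of cells of $T'$ with $x\ge u$ and $y\le v$. Then $0\le h\le q$, the function $h$ is nonincreasing in $u$ and nondecreasing in $v$, and $h(a+1,v)=h(u,0)=0$. For every cell $(u,v)$,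
\begin{equation}\label{eq:step}
h(u,v)\le h(u+1,v-1)+1,\qquad\text{with equality if } (u,v)\in T'.
\end{equation}
Indeed, in a sequence counted by $h(u,v)$ only the first cell can have $x=u$ or $y=v$, and deleting it leaves a sequence counted by $h(u+1,v-1)$. If $(u,v)\in T'$, it can be put in front of a longest sequence counted by $h(u+1,v-1)$.

\emph{The sets $\gamma_i$.} For $i\in[q]$ let $\gamma_i$ be the set of cells $(u,v)$ with $h(u,v)\ge i>h(u+1,v-1)$. By \eqref{eq:step} every cell of $\gamma_i$ has $h(u,v)=i$, so the $\gamma_i$ are pairwise disjoint. By the equality case of \eqref{eq:step}, every $(u,v)\in T'$ lies in $\gamma_{h(u,v)}$, and $1\le h(u,v)\le q$.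

\emph{The shape of $\gamma_i$.} Fix $i\in[q]$. Counting columns gives $h(u,b)\le a+1-u$. The sequence $(a+1-i,b),(a+2-i,b-1),\dots,(a,b+1-i)$ lies in the grid because $i\le q\le\min(a,b)$, and in the upper right corner of $T'$, so $h(a+1-i,b)=i$. By monotonicity, column $u$ contains a cell with $h\ge i$ if and only if $u\le a+1-i$. For such $u$ let $f(u)$ be the least $v$ with $h(u,v)\ge i$; then $h(u,v)\ge i$ if and only if $v\ge f(u)$, and $f$ is nondecreasing. Counting rows gives $h(1,v)\le v$, and the sequence $(1,i),(2,i-1),\dots,(i,1)$ in the lower left corner gives $h(1,i)=i$; so $f(1)=i$. For $u<a+1-i$, the cell $(u,v)$ lies in $\gamma_i$ if and only if $v\ge f(u)$ and $v-1<f(u+1)$. For $u=a+1-i$ it lies in $\gamma_i$ if and only if $v\ge f(u)$. With the convention $f(a+2-i)=b$, the set $\gamma_i$ thus meets column $u$ in the rows $[f(u),f(u+1)]$ for $1\le u\le a+1-i$, and it meets no other column. This is an up-path from $(1,i)$ to $(a+1-i,b)$.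
\end{proof}

For the chain $I$ of Example~\ref{ex:three} one finds $f(1)=f(2)=1$ and $f(3)=3$, so $\gamma_1=I\cup\{(2,2)\}$.

\begin{lemma}\label{lem:meet}
Let $i\in[a]$, $j\in[a]$ and $i+j\le b+1$. In $[a]\times[b]$, every up-path $\gamma$ from $(1,i)$ to $(a+1-i,b)$ meets every down-path $\delta$ from $(1,b+1-j)$ to $(a+1-j,1)$.
\end{lemma}

\begin{proof}
Let $w=\min(a+1-i,a+1-j)$. For $x\in[w]$ let $\gamma$ and $\delta$ meet column $x$ in the rows $[l_x,u_x]$ and $[l'_x,u'_x]$. Then $l_{x}=u_{x-1}$ and $u'_{x}=l'_{x-1}$ for $x\ge2$. In column $w$ one of the paths ends, so $u_w=b$ or $l'_w=1$, and in both cases $u_w\ge l'_w$. Let $x$ be the first column with $u_x\ge l'_x$. We also have $l_x\le u'_x$: for $x=1$ because $l_1=i\le b+1-j=u'_1$, and for $x\ge2$ because $l_x=u_{x-1}<l'_{x-1}=u'_x$. The two inequalities say that the intervals $[l_x,u_x]$ and $[l'_x,u'_x]$ intersect.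
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:grid}]
Sufficiency of \eqref{eq:crit} is Lemma~\ref{lem:cover}. For necessity let $a,b\ge q+s+1$ and $[a]\times[b]=T\cup S$, where $T$ is a union of $q$ increasing chains and $S$ is a union of $s$ decreasing chains. We show that $(a-q-s)(b-q-s)\le qs$.

Lemma~\ref{lem:paths} covers $T$ by disjoint up-paths $\gamma_1,\dots,\gamma_q$. The path $\gamma_i$ has $a-i$ horizontal and $b-i$ vertical steps, hence $a+b+1-2i$ cells, and
\[
\sum_{i=1}^q|\gamma_i|=q(a+b+1)-q(q+1)=q(a+b-q).
\]
Applying the lemma to the reflection of $S$ and reflecting back, we cover $S$ by disjoint down-paths $\delta_1,\dots,\delta_s$, where $\delta_j$ runs from $(1,b+1-j)$ to $(a+1-j,1)$, with $\sum_j|\delta_j|=s(a+b-s)$. Since $i+j\le q+s<b$, Lemma~\ref{lem:meet} gives a cell in $\gamma_i\cap\delta_j$ for every pair $(i,j)$. A cell lies in at most one $\gamma_i$ and at most one $\delta_j$, so these $qs$ cells are distinct; this is where disjointness is needed. Therefore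
\[
ab\le q(a+b-q)+s(a+b-s)-qs ,
\]
and consequently
\[
(a-q-s)(b-q-s)=ab-(q+s)(a+b)+(q+s)^2\le-q^2-s^2-qs+(q+s)^2=qs .
\]

Now consider layouts of $K_{n,n}$ with $A\prec B$. By \eqref{eq:dict} and the first part, $q$ queues and $s$ stacks with $q+s=P$ suffice if and only if $n\le P$ or $(n-P)^2\le qs$. If they suffice, then either $n-P\le 0$ or $n-P\le\sqrt{qs}\le P/2$; in both cases $P\ge2n/3$. Conversely, let $P=\lceil2n/3\rceil$, $q=\lceil P/2\rceil$, $s=\lfloor P/2\rfloor$. Then $0\le n-P\le P/2$, so the integer $(n-P)^2$ is at most $\lfloor P^2/4\rfloor=qs$. The minimum number of pages is therefore $\lceil2n/3\rceil$.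
\end{proof}

\begin{thebibliography}{1}
\bibitem{ABGKP}
Jawaherul Md. Alam, Michael A. Bekos, Martin Gronemann, Michael Kaufmann, Sergey Pupyrev,
\emph{The Mixed Page Number of Graphs}, arXiv:2107.04993 (2021).
\end{thebibliography}
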